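# Twenty integers that defeat maximin shares: mixed manna with $n+5$ items

## 1. Twenty integers and three zero-sum partitions

Here are twenty distinct nonzero integers, ten positive and ten negative:

$$55,\ 43,\ 34,\ 32,\ 30,\ 24,\ 22,\ 11,\ 9,\ 5,\qquad -10,\ -12,\ -14,\ -16,\ -22,\ -24,\ -31,\ -39,\ -43,\ -54 .$$

The positive ones sum to $265$ and the negative ones to $-265$. The whole collection $M$ therefore sums to $0$, and we can ask how it splits into small subsets of sum zero. Here are three ways, each using one pair and six triples.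

| $P_R$ | $P_C$ | $P_U$ |
|---|---|---|
| $T_R=\{22,-22\}$ | $T_C=\{24,-24\}$ | $T_U=\{43,-43\}$ |
| $r_1=\{30,-54,24\}$ | $c_1=\{55,-12,-43\}$ | $w_1=\{-10,-14,24\}$ |
| $r_2=\{-10,34,-24\}$ | $c_2=\{-54,11,43\}$ | $w_2=\{55,-31,-24\}$ |
| $r_3=\{11,32,-43\}$ | $c_3=\{-10,32,-22\}$ | $w_3=\{-54,32,22\}$ |
| $r_4=\{-12,-31,43\}$ | $c_4=\{9,-31,22\}$ | $w_4=\{34,-12,-22\}$ |
| $r_5=\{5,9,-14\}$ | $c_5=\{30,-14,-16\}$ | $w_5=\{30,9,-39\}$ |
| $r_6=\{55,-16,-39\}$ | $c_6=\{5,34,-39\}$ | $w_6=\{5,11,-16\}$ |

Each set has sum $0$ and each column uses every integer once; both are checked by reading down the columns. What makes the integers special is that there is no fourth column: we will prove that these are the only partitions of $M$ into one zero-sum pair and six zero-sum triples.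

This rigidity is for building an unfair situation. The integers become items. Three types of agents share the twenty values up to tiny corrections, and the corrections make type $R$ just content with the triples of $P_R$ and very slightly discontent with every triple of $P_C$ and $P_U$, and similarly for the other two types. If there are only five agents of each type, the six triples of any of the three partitions cannot all go to agents who accept them. The rest of the lecture makes this precise, and then makes the construction arbitrarily long.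

## 2. Maximin shares when an item may be a good or a chore

There are agents $1,\dots,n$ and a set $M$ of $m$ indivisible items. Agent $i$ has an additive utility $u_i(S)=\sum_{o\in S}u_i(o)$, and the real numbers $u_i(o)$ may be positive, zero or negative ("mixed manna"): the same item can be a good for one agent and a chore for another. An *allocation* $\pi=(\pi_1,\dots,\pi_n)$ is a partition of $M$ into $n$ pairwise disjoint bundles with union $M$; bundles may be empty. Agent $i$ receives $\pi_i$.

**Definition (maximin share).** The maximin share of agent $i$ in the instance $I$ is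
$$u_i^{\mathrm{MMS}}(I)=\max_{(P_1,\dots,P_n)}\ \min_{1\le j\le n}u_i(P_j),$$
the maximum being over all partitions of $M$ into $n$ bundles. An allocation $\pi$ is an *MMS allocation* if $u_i(\pi_i)\ge u_i^{\mathrm{MMS}}(I)$ for every agent $i$.

It is what agent $i$ can secure by cutting $M$ into $n$ bundles and receiving the worst one. For example, let $n=2$ and let there be three items, worth $(2,-3,-3)$ to agent 1 and $(-1,1,-2)$ to agent 2. For agent 1, the split into everything and nothing has minimum $-4$; $\{o_1\}\mid\{o_2,o_3\}$ has minimum $-6$; $\{o_1,o_2\}\mid\{o_3\}$ and $\{o_1,o_3\}\mid\{o_2\}$ have bundle values $-1$ and $-3$. So $u_1^{\mathrm{MMS}}=-3$. For agent 2 the total is $-2$, so no split has minimum above $-1$, and $\{o_1\}\mid\{o_2,o_3\}$ has values $-1,-1$. So $u_2^{\mathrm{MMS}}=-1$. Shares can be negative, and an agent with a negative share is content with an empty bundle.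

Two kinds of agents have names. Agent $i$ is a *chores agent* if $u_i(o)\le0$ for every item $o$, and a *non-negative agent* if $u_i^{\mathrm{MMS}}(I)\ge0$. In the example neither agent is of either kind. The following results are known and give the background:

- (a) If all items are goods for all agents, an MMS allocation exists whenever $m\le n+5$. This bound is tight: MMS allocations can fail to exist when $m=n+6$.
- (b) If $m\le n+5$ and either every agent is a chores agent or some agent is a non-negative agent, then $I$ admits an MMS allocation.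
- (c) If $n\le3$ and $m\le n+5$, then $I$ admits an MMS allocation, whatever the types of the agents.

The question, which comes from Kevin Hsu, "Existence of MMS Allocations with Mixed Manna", arXiv:2401.07490 (2024), is whether $m\le n+5$ alone is enough: does every instance with $m\le n+5$ admit an MMS allocation? The answer is no.

**Theorem 1.** There is an instance with $n=15$ agents, $m=20=n+5$ items and three distinct utility functions that admits no MMS allocation.

**Theorem 2.** For every $L\ge28$ there is an instance with $n=3L+9$ agents (three utility functions) and $m=n+5$ items without an MMS allocation. Consequently, instances without MMS allocations exist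

- for every $n\ge93$ with $n\equiv0\pmod3$ and every $m\ge n+5$;
- for every $n\ge92$ with $n\equiv2\pmod3$ and every $m\ge n+6$;
- for every $n\ge91$ with $n\equiv1\pmod3$ and every $m\ge n+7$.

In particular, for no $n\ge91$ does $m\le n+7$ guarantee an MMS allocation.

We do not determine the least $n$ for which the statement fails. By (c) it is at least $4$, and by Theorem 1 it is at most $15$. The proofs below do not use (a), (b) or (c).

## 3. Cut and choose, and the point where it stops

If all agents have the same utility, any partition attaining the maximum in the definition is an MMS allocation. Now let $n-1$ agents share a utility $u$ while one agent has another utility $u'$. Cut $M$ into $n$ bundles that attain the maximin share for $u$ and let the odd agent choose a bundle. The best bundle is worth at least the average $u'(M)/n$. In any partition the minimum is at most the average, so her maximin share is at most $u'(M)/n$, and she is content. The others accept every bundle. In particular, for $n=2$ an MMS allocation always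 exists, for any $m$. In the example above, agent 1 cuts $\{o_1,o_2\}\mid\{o_3\}$, agent 2 takes $\{o_1,o_2\}$ (worth $0\ge-1$), and agent 1 takes $\{o_3\}$ (worth $-3$).

With two or more agents who differ from the cutter, this argument breaks: each of them accepts at least one bundle, but they may all accept the same few. To build a counterexample we need a partition in which the agents different from the cutter accept too few bundles. In the instance of Theorem 1 this happens in the sharpest form. Cut along $P_R$, with eight empty bundles added. The ten agents of types $C$ and $U$ will accept only the empty bundles and the pair, nine bundles in all. That is one too few.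

## 4. Counting agents against triples: three types and one pair

Take items carrying integers $b(o)$ with $b(M)=0$, and utilities
$$u_\tau(o)=K\,b(o)-s+d_\tau(o),\qquad K\gg s\gg|d_\tau(o)|,$$
one for each type $\tau$. Throughout, $\varphi(Z)$ means $\sum_{o\in Z}\varphi(o)$. The target value is $-3s$. The three terms have separate jobs.

The large term $K\,b$ forbids bundles with $b(\pi_i)<0$; as the $b$-sums of the bundles add up to $0$, every bundle must have $b$-sum $0$. The charge $-s$ per item forbids zero-sum bundles with four or more items. The tie-breaker $d_\tau$ decides between zero-sum triples, which are all worth about $-3s$.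

Suppose each type $\tau$ has its own partition $P_\tau$ into zero-sum sets, that $d_\tau=0$ on the triples of $P_\tau$, and that $d_\tau<0$ on every triple of the other partitions. Then each triple of $P_\tau$ can go only to an agent of type $\tau$.

*A first design: triples only.* Let every $P_\tau$ consist of triples and nothing else. This cannot work, for a one-line reason. Summing $d_R$ over the triples of $P_R$ gives $d_R(M)=0$, and summing it over the triples of $P_C$ gives $d_R(M)<0$.

*The pair absorbs the loss.* Let every $P_\tau$ also contain one pair $T_\tau$. A pair pays the charge $s$ only twice, so it stays above $-3s$ even when $d_\tau(T_\tau)$ is as low as $-s$. Now $d_R(M)=d_R(T_R)$ may be negative, and the contradiction is gone.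

*Three types give exactly $n+5$.* Let each $P_\tau$ have one pair and $k$ triples, so $m=3k+2$, and let there be $q$ types with $k-1$ agents each, one agent short per type. Then $n=q(k-1)$ and
$$m-n=3k+2-q(k-1)=5+(3-q)(k-1).$$
With $q=2$ this equals $k+4$, which exceeds $5$ as soon as there are any agents at all (that is, $k\ge2$). With $q=3$ it is $5$ for every $k$. The integers of Section 1 are the case $q=3$, $k=6$: $n=15$ and $m=20$.

What has to be proved is that the nonempty bundles of an acceptable allocation can only form $P_R$, $P_C$ or $P_U$. That is a statement about the integers alone, and it comes first.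

## 5. All zero-sum sets of at most three of the twenty integers

Besides the triples of Section 1 there are two stray ones:
$$X_1=\{9,34,-43\},\qquad X_2=\{-10,-12,22\}.$$

**Lemma 1.** The nonempty zero-sum subsets of $M$ of size at most $3$ are exactly $T_R,T_C,T_U$, the eighteen triples of $P_R,P_C,P_U$, and $X_1,X_2$.

**Proof.** No item is $0$, so there is no zero-sum singleton. A zero-sum pair is $\{x,-x\}$, and the absolute values that occur with both signs are $22,24,43$. A zero-sum triple has two positive members and one negative, or the reverse.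

**Step 1: two positive members.** The aim is to list all pairs of positive members whose sum lies in $\{10,12,14,16,22,24,31,39,43,54\}$. Hits are underlined.

- $5+\{9,11,22,24,30,32,34,43,55\}$: $\underline{14},\underline{16},27,29,35,37,\underline{39},48,60$. The hits are $r_5,w_6,c_6$.
- $9+\{11,22,24,30,32,34,43,55\}$: $20,\underline{31},33,\underline{39},41,\underline{43},52,64$. The hits are $c_4,w_5,X_1$.
- $11+\{22,24,30,32,34,43,55\}$: $33,35,41,\underline{43},45,\underline{54},66$. The hits are $r_3,c_2$.
- $22+\{24,30,32,34,43,55\}$: $46,52,\underline{54},56,65,77$. The hit is $w_3$.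
- $24+\{30,32,34,43,55\}$: $\underline{54},56,58,67,79$. The hit is $r_1$.
- The remaining sums are at least $30+32=62>54$.

**Step 2: two negative members.** The aim is the same list for sums of two absolute values lying in $\{5,9,11,22,24,30,32,34,43,55\}$.

- $10+\{12,14,16,22,24,31,39,43,54\}$: $\underline{22},\underline{24},26,\underline{32},\underline{34},41,49,53,64$. The hits are $X_2,w_1,c_3,r_2$.
- $12+\{14,16,22,24,31,39,43,54\}$: $26,28,\underline{34},36,\underline{43},51,\underline{55},66$. The hits are $w_4,r_4,c_1$.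
- $14+\{16,22,24,31,39,43,54\}$: $\underline{30},36,38,45,53,57,68$. The hit is $c_5$.
- $16+\{22,24,31,39,43,54\}$: $38,40,47,\underline{55},59,70$. The hit is $r_6$.
- $22+\{24,31,39,43,54\}$: $46,53,61,65,76$. No hit.
- $24+\{31,39,43,54\}$: $\underline{55},63,67,78$. The hit is $w_2$.
- The remaining sums are at least $31+39=70>55$.

The twenty hits are the eighteen triples of the three partitions together with $X_1$ and $X_2$. $\square$

## 6. Forced moves: only three partitions into one pair and six triples

**Lemma 2.** A partition of $M$ into exactly one zero-sum pair and six zero-sum triples is $P_R$, $P_C$ or $P_U$.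

**Proof.** By Lemma 1 the pair is $T_R$, $T_C$ or $T_U$, and the triples come from the list of twenty. Which triples contain a given item can be read off:

| item | triples | item | triples |
|---|---|---|---|
| $55$ | $r_6,c_1,w_2$ | $-10$ | $r_2,c_3,w_1,X_2$ |
| $43$ | $r_4,c_2$ | $-12$ | $r_4,c_1,w_4,X_2$ |
| $34$ | $r_2,c_6,w_4,X_1$ | $-14$ | $r_5,c_5,w_1$ |
| $32$ | $r_3,c_3,w_3$ | $-16$ | $r_6,c_5,w_6$ |
| $30$ | $r_1,c_5,w_5$ | $-22$ | $c_3,w_4$ |
| $24$ | $r_1,w_1$ | $-24$ | $r_2,w_2$ |
| $22$ | $c_4,w_3,X_2$ | $-31$ | $r_4,c_4,w_2$ |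
| $11$ | $r_3,c_2,w_6$ | $-39$ | $r_6,c_6,w_5$ |
| $9$ | $r_5,c_4,w_5,X_1$ | $-43$ | $r_3,c_1,X_1$ |
| $5$ | $r_5,c_6,w_6$ | $-54$ | $r_1,c_2,w_3$ |

In each case we pick an uncovered item, strike the triples that meet sets already used, and find exactly one survivor.

**Step 1: the pair is $T_R$; we show the partition is $P_R$.** The triples containing $\pm22$, namely $c_3,c_4,w_3,w_4,X_2$, are out.

- Item $32$: $c_3,w_3$ are out, so $r_3=\{11,32,-43\}$ is used.
- Item $-12$: $c_1$ meets $r_3$ in $-43$; $w_4,X_2$ are out. So $r_4=\{-12,-31,43\}$.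
- Item $55$: $c_1$ is out ($-43$), $w_2$ meets $r_4$ in $-31$. So $r_6=\{55,-16,-39\}$.
- Item $5$: $c_6$ meets $r_6$ in $-39$, $w_6$ meets $r_3$ in $11$. So $r_5=\{5,9,-14\}$.
- Item $-10$: $w_1$ meets $r_5$ in $-14$; $c_3,X_2$ are out. So $r_2$.
- Item $-54$: $c_2$ meets $r_3$ in $11$; $w_3$ is out. So $r_1$.

**Step 2: the pair is $T_C$; we show the partition is $P_C$.** The triples containing $\pm24$, namely $r_1,r_2,w_1,w_2$, are out.

- Item $-10$: only $c_3$ and $X_2$ remain. If $X_2=\{-10,-12,22\}$ were used, item $-22$ could not be covered by a triple, since it lies only in $c_3$ (meeting $X_2$ in $-10$) and $w_4$ (meeting $X_2$ in $-12$). So $c_3=\{-10,32,-22\}$.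
- Item $-54$: $r_1$ is out, $w_3$ meets $c_3$ in $32$. So $c_2=\{-54,11,43\}$.
- Item $-12$: $r_4$ meets $c_2$ in $43$, $w_4$ meets $c_3$ in $-22$, $X_2$ meets $c_3$ in $-10$. So $c_1=\{55,-12,-43\}$.
- Item $22$: $w_3$ is out ($32$), $X_2$ is out. So $c_4=\{9,-31,22\}$.
- Item $-14$: $r_5$ meets $c_4$ in $9$; $w_1$ is out. So $c_5$.
- Item $5$: $r_5$ is out ($9$), $w_6$ meets $c_2$ in $11$. So $c_6$.

**Step 3: the pair is $T_U$; we show the partition is $P_U$.** The triples containing $\pm43$, namely $r_3,r_4,c_1,c_2,X_1$, are out.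

- Item $11$: $r_3,c_2$ are out. So $w_6=\{5,11,-16\}$.
- Item $55$: $r_6$ meets $w_6$ in $-16$; $c_1$ is out. So $w_2=\{55,-31,-24\}$.
- Item $-12$: $r_4,c_1$ are out, and $X_2$ is impossible for the reason given in Step 2 (item $-22$ could not be covered). So $w_4=\{34,-12,-22\}$.
- Item $-10$: $r_2$ meets $w_4$ in $34$, $c_3$ meets $w_4$ in $-22$, $X_2$ meets $w_4$ in $-12$. So $w_1=\{-10,-14,24\}$.
- Item $-54$: $r_1$ meets $w_1$ in $24$; $c_2$ is out. So $w_3$.
- Item $30$: $r_1$ is out ($24$), $c_5$ meets $w_1$ in $-14$. So $w_5$. $\square$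

## 7. Tie-breakers on the twenty items and the proof of Theorem 1

We take $K=100$, $s=20$ and the following tie-breakers.

| $b$ | 55 | 43 | 34 | 32 | 30 | 24 | 22 | 11 | 9 | 5 |
|---|---|---|---|---|---|---|---|---|---|---|
| $d_R$ | 0 | 0 | 0 | 4 | −1 | 0 | −6 | −2 | 1 | 0 |
| $d_C$ | 0 | −1 | 1 | −2 | 0 | −6 | 1 | 1 | −1 | −1 |
| $d_U$ | 1 | −6 | −2 | 1 | 0 | 0 | 0 | 4 | 0 | −2 |

| $b$ | −10 | −12 | −14 | −16 | −22 | −24 | −31 | −39 | −43 | −54 |
|---|---|---|---|---|---|---|---|---|---|---|
| $d_R$ | 0 | 1 | −1 | 1 | −6 | 0 | −1 | −1 | −2 | 1 |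
| $d_C$ | 4 | 0 | 1 | −1 | −2 | −6 | 0 | 0 | 0 | 0 |
| $d_U$ | 0 | 4 | 0 | −2 | −2 | 0 | −1 | 0 | −6 | −1 |

There are five agents of each type $\tau\in\{R,C,U\}$, with $u_\tau(o)=100\,b(o)-20+d_\tau(o)$. Adding three table entries per triple gives

| | $r_1,\dots,r_6$ | $c_1,\dots,c_6$ | $w_1,\dots,w_6$ |
|---|---|---|---|
| $d_R$ | $0,0,0,0,0,0$ | $-1,-1,-2,-6,-1,-1$ | $-1,-1,-1,-5,-1,-1$ |
| $d_C$ | $-6,-1,-1,-1,-1,-1$ | $0,0,0,0,0,0$ | $-1,-6,-1,-1,-1,-1$ |
| $d_U$ | $-1,-2,-1,-3,-2,-1$ | $-1,-3,-1,-1,-2,-4$ | $0,0,0,0,0,0$ |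

$$\tag{1}$$

For instance $d_R(r_3)=-2+4-2=0$ and $d_R(c_4)=1-1-6=-6$. The pairs satisfy $d_R(T_R)=d_C(T_C)=d_U(T_U)=-12$. As a check in the spirit of Section 4, summing $d_R$ over $P_R$ gives $d_R(M)=-12$, and summing over $P_C$ gives $-12+d_R(T_C)=-12+0$: the pair $T_R$ carries all of type $R$'s loss.

**Proof of Theorem 1.**

**Step 1: every agent's maximin share is at least $-60$.** An agent of type $\tau$ cuts $M$ into the seven sets of $P_\tau$ and eight empty bundles. Each triple is worth $0-60+0=-60$, the pair is worth $-40-12=-52$, and empty bundles are worth $0$.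

So in an MMS allocation every agent would have at least $-60$. Suppose, for contradiction, that $\pi$ is an allocation with $u_i(\pi_i)\ge-60$ for all $i$.

**Step 2: every bundle has $b$-sum zero.** All tie-breakers are at most $4$, so every nonempty $Z\subseteq M$ satisfies
$$u_\tau(Z)\le100\,b(Z)-16|Z|.\tag{2}$$
If $b(\pi_i)\le-1$, then $\pi_i$ is nonempty and $u_i(\pi_i)<-100$, a contradiction. So $b(\pi_i)\ge0$ for all $i$. Since $\sum_ib(\pi_i)=b(M)=0$, all $b(\pi_i)$ are $0$.

**Step 3: the nonempty bundles are one pair and six triples.** If $|\pi_i|\ge4$, then (2) gives $u_i(\pi_i)\le-64$, a contradiction. There are no zero-sum singletons, so the nonempty bundles are zero-sum sets of size $2$ or $3$. By Lemma 1 at most three of them are pairs. If $y$ of them are pairs, then $3\mid 20-2y$ with $0\le y\le3$; the values of $20-2y$ are $20,18,16,14$, so $y=1$ and there are six triples.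

**Step 4: there are too few agents to accept the triples.** By Lemma 2 the nonempty bundles form $P_\tau$ for some $\tau\in\{R,C,U\}$. By (1), an agent of another type values each of its six triples at most $-60-1<-60$. So the six triples go to six different agents of type $\tau$. There are only five, a contradiction. $\blacksquare$

**Remark 1 (the share is exactly $-60$).** Steps 2 and 3 and Lemma 2 do not depend on who owns a bundle. So a partition of $M$ into $15$ bundles, all worth at least $-60$ to type $\tau$, consists of $P_R$, $P_C$ or $P_U$ and empty bundles; by (1) it is $P_\tau$, and its minimum is $-60$. Hence $u_i^{\mathrm{MMS}}=-60$ for every agent. In particular no agent is non-negative, and none is a chores agent, since $u_\tau(55)>0$; so (b) does not apply, as must be the case. All utilities are integers, so every allocation leaves some agent at most $u_i^{\mathrm{MMS}}-1$.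

**Remark 2 (an open set of instances).** If every $u_i(o)$ is changed by less than $1/40$, then bundle values, having at most $20$ terms, change by less than $1/2$, and so do the maximin shares. The agent with $u_i(\pi_i)\le u_i^{\mathrm{MMS}}-1$ remains strictly below the new share. So non-existence persists on an open set of instances.

## 8. Chains of powers of $-2$: adding three items and one triple at a time

To get larger $n$ with $m-n=5$, Section 4 says that each partition must gain triples while the rigidity of Lemma 2 survives. Multiply the twenty integers by $3$ and look at nine of them: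
$$\begin{aligned}(90,15,165)&=65+25\,(1,-2,4),\\(27,-48,102)&=2+25\,(1,-2,4),\\(-42,-117,33)&=-67+25\,(1,-2,4).\end{aligned}$$
The three constants satisfy $65+2-67=0$, and $2x_t+x_{t+1}=0$ for $x_t=(-2)^t$. So if one takes an item from each row, two of them at position $t$ and one at position $t+1$, the sum is $0$. There are three choices for the row that is ahead, and these give the triples $r_5,r_6$, then $c_5,c_6$, then $w_5,w_6$. Nothing stops us from making the rows longer.

**Definition (the items).** Let $L\ge1$, $x_t=(-2)^t$ for $0\le t\le L$, and $Q=x_L$. There are eleven *plain* items with $b=aQ+c$, where $(a,c)$ is given by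

| $e$ | $e'$ | $f$ | $f'$ | $g$ | $g'$ |
|---|---|---|---|---|---|
| $(16,2)$ | $(-16,-2)$ | $(-22,16)$ | $(22,-16)$ | $(29,13)$ | $(-29,-13)$ |

| $v_2$ | $v_3$ | $v_6$ | $v_7$ | $v_8$ |
|---|---|---|---|---|
| $(-37,-14)$ | $(-5,-10)$ | $(21,12)$ | $(-11,8)$ | $(-18,-21)$ |

and $3(L+1)$ *chain* items, for $0\le t\le L$,
$$b(A_t)=15Q+5+25x_t,\qquad b(B_t)=2Q-6+25x_t,\qquad b(C_t)=-17Q+1+25x_t .$$
So $m=11+3(L+1)=3L+14$.

For $L=2$ we have $Q=4$, and division by $3$ returns Section 1: $e,f,g$ become $22,-24,43$ (and $e',f',g'$ their negatives); $v_2,v_3,v_6,v_7,v_8$ become $-54,-10,32,-12,-31$; the rows $A,B,C$ become $(30,5,55)$, $(9,-16,34)$, $(-14,-39,11)$.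

**Definition (the partitions).** For $0\le t\le L-1$, let

| $P_R$ | $P_C$ | $P_U$ |
|---|---|---|
| $T_R=\{e,e'\}$ | $T_C=\{f,f'\}$ | $T_U=\{g,g'\}$ |
| $r_1=\{A_0,v_2,f'\}$ | $c_1=\{A_L,v_7,g'\}$ | $w_1=\{v_3,C_0,f'\}$ |
| $r_2=\{v_3,B_L,f\}$ | $c_2=\{v_2,C_L,g\}$ | $w_2=\{A_L,v_8,f\}$ |
| $r_3=\{C_L,v_6,g'\}$ | $c_3=\{v_3,v_6,e'\}$ | $w_3=\{v_2,v_6,e\}$ |
| $r_4=\{v_7,v_8,g\}$ | $c_4=\{B_0,v_8,e\}$ | $w_4=\{B_L,v_7,e'\}$ |
| $\rho_t=\{B_t,C_t,A_{t+1}\}$ | $\gamma_t=\{A_t,C_t,B_{t+1}\}$ | $\mu_t=\{A_t,B_t,C_{t+1}\}$ |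

and let $X_1=\{B_0,B_L,g'\}$, $X_2=\{v_3,v_7,e\}$.

*All of these have $b$-sum zero.* For the chain triples, $15+2-17=0$, $5-6+1=0$ and $2x_t+x_{t+1}=0$. For the others, write each number as $(\text{coefficient of }Q,\ \text{constant})$. With $x_L=Q$ and $x_0=1$,
$$A_L=(40,5),\quad B_L=(27,-6),\quad C_L=(8,1),\quad A_0=(15,30),\quad B_0=(2,19),\quad C_0=(-17,26).$$
Then:

- $r_1$: $15-37+22=0$, $30-14-16=0$; $r_2$: $-5+27-22=0$, $-10-6+16=0$; $r_3$: $8+21-29=0$, $1+12-13=0$; $r_4$: $-11-18+29=0$, $8-21+13=0$.
- $c_1$: $40-11-29=0$, $5+8-13=0$; $c_2$: $-37+8+29=0$, $-14+1+13=0$; $c_3$: $-5+21-16=0$, $-10+12-2=0$; $c_4$: $2-18+16=0$, $19-21+2=0$.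
- $w_1$: $-5-17+22=0$, $-10+26-16=0$; $w_2$: $40-18-22=0$, $5-21+16=0$; $w_3$: $-37+21+16=0$, $-14+12+2=0$; $w_4$: $27-11-16=0$, $-6+8-2=0$.
- $X_1$: $2+27-29=0$, $19-6-13=0$; $X_2$: $-5-11+16=0$, $-10+8+2=0$.

*Each $P_\tau$ is a partition of $M$ into one pair and $L+4$ triples.* In $P_R$ the $\rho_t$ cover $B_0,\dots,B_{L-1}$, $C_0,\dots,C_{L-1}$ and $A_1,\dots,A_L$, while $r_1,r_2,r_3$ supply $A_0,B_L,C_L$. In $P_C$ the $\gamma_t$ leave out $A_L,C_L,B_0$, supplied by $c_1,c_2,c_4$. In $P_U$ the $\mu_t$ leave out $A_L,B_L,C_0$, supplied by $w_2,w_4,w_1$. In each column every plain item occurs once. Hence $b(M)=0$.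

## 9. Separating the two scales: the zero-sum sets of the long instance

For twenty integers we went through all pairs. For arbitrary $L$ the list of pairs grows, and we need an argument uniform in $L$. A zero-sum set of at most three items involves at most three powers $x_t$. If $L$ is large, then somewhere between the scale of $1$ and the scale of $Q$ there is a wide range of exponents that the set does not touch, and the equation must hold separately below and above it.

**Lemma 3.** For $L\ge28$, the zero-sum sets $Z$ with $1\le|Z|\le3$ are exactly $T_R,T_C,T_U$, the triples of $P_R,P_C,P_U$, and $X_1,X_2$.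

**Proof.** We have just seen that all of these are zero-sum. Let $Z$ be zero-sum with $1\le|Z|\le3$. Let $(a,c)$ be the sum of the coefficient pairs of its items, where $A,B,C$ items contribute $(15,5)$, $(2,-6)$, $(-17,1)$, and let $t_1\le\dots\le t_h$ be the indices of its chain items. Then
$$aQ+c+25\sum_{i=1}^hx_{t_i}=0.\tag{3}$$

**Step 1: splitting (3) in two.** The list $0,t_1,\dots,t_h,L$ has $h+1\le4$ consecutive gaps, whose total is $L\ge28$. So some gap, from $p$ to $q$, satisfies $q-p\ge7$. Call the chain items before this gap *low* (their indices are at most $p$) and those after it *high* (indices at least $q$), and put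
$$\mathrm{Lo}=c+25\sum_{\text{low}}x_{t_i},\qquad\mathrm{Hi}=aQ+25\sum_{\text{high}}x_{t_i},\qquad \mathrm{Lo}+\mathrm{Hi}=0.$$
To $\mathrm{Lo}$ a chain item contributes at most $6+25\cdot2^p\le31\cdot2^p$ in absolute value, and a plain item at most $21\le31\cdot 2^p$. Hence $|\mathrm{Lo}|\le93\cdot2^p<128\cdot2^p\le2^q$. On the other hand $2^q$ divides $\mathrm{Hi}$, because $Q=(-2)^L$ with $L\ge q$ and the high indices are at least $q$. So $2^q$ divides $\mathrm{Lo}=-\mathrm{Hi}$, and $|\mathrm{Lo}|<2^q$ forces $\mathrm{Lo}=\mathrm{Hi}=0$. Dividing $\mathrm{Hi}=0$ by $Q=(-2)^L$ we get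
$$c=-25\sum_{\text{low}}x_{t_i},\qquad a=-25\sum_{\text{high}}(-2)^{-(L-t_i)}.\tag{4}$$
In particular $25\mid c$. Also $\sum_{\text{high}}(-2)^{-(L-t_i)}$ is an integer: its denominator is a power of $2$, and $25$ times it is the integer $-a$.

For example, $r_1$ has $(a,c)=(0,-25)$ with $A_0$ low, and $w_2$ has $(a,c)=(-25,0)$ with $A_L$ high.

**Step 2: sums of two plain items.** For later lookup, here are all of them except $T_R,T_C,T_U$, which give $(0,0)$.

- $e+\{f,f',g,g',v_2,v_3,v_6,v_7,v_8\}$: $(-6,18)$, $(38,-14)$, $(45,15)$, $(-13,-11)$, $(-21,-12)$, $(11,-8)$, $(37,14)$, $(5,10)$, $(-2,-19)$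
- $e'+\{f,f',g,g',v_2,v_3,v_6,v_7,v_8\}$: $(-38,14)$, $(6,-18)$, $(13,11)$, $(-45,-15)$, $(-53,-16)$, $(-21,-12)$, $(5,10)$, $(-27,6)$, $(-34,-23)$
- $f+\{g,g',v_2,v_3,v_6,v_7,v_8\}$: $(7,29)$, $(-51,3)$, $(-59,2)$, $(-27,6)$, $(-1,28)$, $(-33,24)$, $(-40,-5)$
- $f'+\{g,g',v_2,v_3,v_6,v_7,v_8\}$: $(51,-3)$, $(-7,-29)$, $(-15,-30)$, $(17,-26)$, $(43,-4)$, $(11,-8)$, $(4,-37)$
- $g+\{v_2,v_3,v_6,v_7,v_8\}$: $(-8,-1)$, $(24,3)$, $(50,25)$, $(18,21)$, $(11,-8)$
- $g'+\{v_2,v_3,v_6,v_7,v_8\}$: $(-66,-27)$, $(-34,-23)$, $(-8,-1)$, $(-40,-5)$, $(-47,-34)$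
- $v_2+\{v_3,v_6,v_7,v_8\}$: $(-42,-24)$, $(-16,-2)$, $(-48,-6)$, $(-55,-35)$
- $v_3+\{v_6,v_7,v_8\}$: $(16,2)$, $(-16,-2)$, $(-23,-31)$
- $v_6+\{v_7,v_8\}$: $(10,20)$, $(3,-9)$
- $v_7+v_8$: $(-29,-13)$

**Step 3: no chain item ($h=0$).** By (4), $a=c=0$. No single plain item is $(0,0)$. The pairs with sum $(0,0)$ are $T_R,T_C,T_U$. In a triple, each pair sum is the negative of the third item. No triple contains a $T_\tau$, since its third item would be $(0,0)$. The negatives of $e,e',f,f',g,g',v_2,v_3,v_6,v_7,v_8$ are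
$$(-16,-2),(16,2),(22,-16),(-22,16),(-29,-13),(29,13),(37,14),(5,10),(-21,-12),(11,-8),(18,21).$$
Looking these up in Step 2: $(-16,-2)$ is $v_2+v_6$ or $v_3+v_7$; $(16,2)$ is $v_3+v_6$; $(-29,-13)$ is $v_7+v_8$; $(37,14)$ is $e+v_6$; $(5,10)$ is $e+v_7$ or $e'+v_6$; $(-21,-12)$ is $e+v_2$ or $e'+v_3$; $(11,-8)$ is $e+v_3$, $f'+v_7$ or $g+v_8$; $(18,21)$ is $g+v_7$; the other three do not occur. The match $f'+v_7=-v_7$ would need $v_7$ twice. All other matches give one of $\{e,v_2,v_6\}=w_3$, $\{e',v_3,v_6\}=c_3$, $\{e,v_3,v_7\}=X_2$, $\{g,v_7,v_8\}=r_4$.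

**Step 4: one chain item ($h=1$), of index $t$.** If it is high, then $(-2)^{-(L-t)}$ is an integer, so $t=L$, and (4) gives $(a,c)=(-25,0)$. If it is low, then $a=0$ and $c=-25x_t$.

*No plain item.* Then $a\in\{15,2,-17\}$, which is neither $-25$ nor $0$.

*One plain item.* In the high case it would have to be $(-40,-5)$, $(-27,6)$ or $(-8,-1)$ when the chain item is $A$, $B$ or $C$ respectively. In the low case its first coordinate would have to be $-15$, $-2$ or $17$. No plain item qualifies.

*Two plain items, high case.* Their sum is one of the same three vectors. By Step 2, $(-40,-5)$ is $f+v_8$ or $g'+v_7$, which with $A_L$ gives $w_2$ or $c_1$; $(-27,6)$ is $e'+v_7$ or $f+v_3$, which with $B_L$ gives $w_4$ or $r_2$; $(-8,-1)$ is $g+v_2$ or $g'+v_6$, which with $C_L$ gives $c_2$ or $r_3$.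

*Two plain items, low case.* Their sum has first coordinate $-15$ (for $A$), $-2$ (for $B$) or $17$ (for $C$). In the list these occur once each. For $A$ it is $f'+v_2$, and $c=-30+5=-25=-25x_t$, so $x_t=1$, $t=0$, and $Z=r_1$. For $B$ it is $e+v_8$, and $c=-19-6=-25$, so $t=0$ and $Z=c_4$. For $C$ it is $f'+v_3$, and $c=-26+1=-25$, so $t=0$ and $Z=w_1$. The pairs $T_\tau$, with sum $(0,0)$, do not qualify in either case.

**Step 5: two chain items ($h=2$).** The chain parts of $(a,c)$ are
$$AA\,(30,10),\quad BB\,(4,-12),\quad CC\,(-34,2),\quad AB\,(17,-1),\quad AC\,(-2,6),\quad BC\,(-15,-5).$$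
With no plain item, $c$ is one of $10,-12,2,-1,6,-5$, and $25\nmid c$. So there is one plain item; let $a_0$ be its first coordinate. There are three possibilities for the chain items.

*Both high.* Then $(-\frac12)^i+(-\frac12)^j$ is an integer, where $i\le j$ are the numbers $L-t$. If $i<j$, multiply by $2^{j-1}$: the first term becomes an integer and the second becomes $\pm\frac12$, so the sum was not an integer. Hence $i=j$, and $2(-\frac12)^i$ is an integer only for $i=0$ (value $2$) and $i=1$ (value $-1$). So $a=-50$ or $a=25$, and the two indices are equal.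

*Both low.* Then $a=0$.

*One of each.* The high one gives a single integer power, so its index is $L$. Then $a=-25$, and $c=-25x_{t}$ where $t$ is the low index.

Subtracting the chain part from $a$ gives the required $a_0$:

| | $a=-50$ | $a=25$ | $a=0$ | $a=-25$ |
|---|---|---|---|---|
| $AA$ | $-80$ | $-5$ | $-30$ | $-55$ |
| $BB$ | $-54$ | $21$ | $-4$ | $-29$ |
| $CC$ | $-16$ | $59$ | $34$ | $9$ |
| $AB$ | $-67$ | $8$ | $-17$ | $-42$ |
| $AC$ | $-48$ | $27$ | $2$ | $-23$ |
| $BC$ | $-35$ | $40$ | $15$ | $-10$ |

The first coordinates of plain items are $\pm16,\pm22,\pm29,-37,-5,21,-11,-18$. The matches are $v_3$ with $AA$, $a=25$; $v_6$ with $BB$, $a=25$; $e'$ with $CC$, $a=-50$; and $g'$ with $BB$, $a=-25$. In the first three, the two chain items have the same letter and equal indices, so the same item would be used twice, which is impossible. In the last, $c=-13-12=-25$, so $x_t=1$ and the indices are $L$ and $0$. This is $X_1$.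

**Step 6: three chain items ($h=3$).** The values of $c$ for $AAA,AAB,AAC,ABB,ABC,ACC,BBB,BBC,BCC,CCC$ are
$$15,\ 4,\ 11,\ -7,\ 0,\ 7,\ -18,\ -11,\ -4,\ 3.$$
As $25\mid c$, the letters are $ABC$. Then $a=c=0$, and (3) says $x_{t_1}+x_{t_2}+x_{t_3}=0$. Let $j$ be the largest exponent. If $j$ occurred three times, the sum would be $3(-2)^j\ne0$. If it occurred exactly twice, the sum would have absolute value at least $2^{j+1}-2^{j-1}>0$. So it occurs once, and the other two terms, each of absolute value at most $2^{j-1}$, add up to $-(-2)^j$, of absolute value $2^j$; hence both have exponent $j-1$. With $t=j-1$, one of the letters has index $t+1$ and the other two have index $t$. So $Z$ is $\rho_t$, $\gamma_t$ or $\mu_t$. $\square$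

## 10. Dominoes along the chain: again only three partitions

**Lemma 4.** For $L\ge28$, a partition of $M$ into exactly one zero-sum pair and otherwise zero-sum triples is $P_R$, $P_C$ or $P_U$.

**Proof.** Lemma 3 lists the available sets. The triples containing a given item are as follows. For plain items:

| $v_2$ | $v_3$ | $v_6$ | $v_7$ | $v_8$ | $e$ | $e'$ | $f$ | $f'$ | $g$ | $g'$ |
|---|---|---|---|---|---|---|---|---|---|---|
| $r_1,c_2,w_3$ | $r_2,c_3,w_1,X_2$ | $r_3,c_3,w_3$ | $r_4,c_1,w_4,X_2$ | $r_4,c_4,w_2$ | $c_4,w_3,X_2$ | $c_3,w_4$ | $r_2,w_2$ | $r_1,w_1$ | $r_4,c_2$ | $r_3,c_1,X_1$ |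

For chain items, with $1\le t\le L-1$ in the middle column:

| | index $0$ | index $t$ | index $L$ |
|---|---|---|---|
| $A$ | $r_1,\gamma_0,\mu_0$ | $\rho_{t-1},\gamma_t,\mu_t$ | $c_1,w_2,\rho_{L-1}$ |
| $B$ | $c_4,X_1,\rho_0,\mu_0$ | $\gamma_{t-1},\rho_t,\mu_t$ | $r_2,w_4,X_1,\gamma_{L-1}$ |
| $C$ | $w_1,\rho_0,\gamma_0$ | $\mu_{t-1},\rho_t,\gamma_t$ | $r_3,c_2,\mu_{L-1}$ |

**Step 1: the pair is $T_R$; we show the partition is $P_R$.** The triples meeting $\{e,e'\}$, namely $c_3,c_4,w_3,w_4,X_2$, are out. Item $v_6$ forces $r_3=\{C_L,v_6,g'\}$, and this removes $c_1,c_2,X_1$. Item $v_7$ forces $r_4=\{v_7,v_8,g\}$, and this removes $w_2$. Item $A_L$ then forces $\rho_{L-1}$. Now the dominoes fall downward: if $\rho_t=\{B_t,C_t,A_{t+1}\}$ is used and $t\ge1$, then $A_t$ cannot lie in $\gamma_t$ (which contains $C_t$) or in $\mu_t$ (which contains $B_t$), so $\rho_{t-1}$ is used. Thus all $\rho_t$ are used. Item $A_0$ cannot lie in $\gamma_0$ (because of $C_0$) or $\mu_0$ (because of $B_0$), so $r_1$ is used. Item $B_L$ cannot lie in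 $\gamma_{L-1}$ (because of $C_{L-1}$), and $w_4,X_1$ are out, so $r_2$ is used. This is $P_R$.

**Step 2: the pair is $T_C$; we show the partition is $P_C$.** The triples meeting $\{f,f'\}$, namely $r_1,r_2,w_1,w_2$, are out. Item $v_3$ lies in $c_3$ or $X_2$. If $X_2=\{v_3,v_7,e\}$ were used, then $e'$ could only be in $c_3$ (which contains $v_3$) or $w_4$ (which contains $v_7$), both meeting $X_2$; impossible. So $c_3=\{v_3,v_6,e'\}$ is used, and this removes $r_3,w_3,w_4,X_2$. Item $v_2$ forces $c_2=\{v_2,C_L,g\}$, and this removes $r_4$. Item $v_7$ forces $c_1=\{A_L,v_7,g'\}$, and this removes $X_1$. Item $e$ forces $c_4=\{B_0,v_8,e\}$. Now $B_0$ is used. Item $A_0$ cannot lie in $\mu_0$ (because of $B_0$) and $r_1$ is out, so $\gamma_0$ is used. The dominoes fall upward: let $1\le t\le L-1$ and suppose $\gamma_0,\dots,\gamma_{t-1}$ are used. Then $B_{t-1}$ and $B_t$ are covered by sets among $c_4,\gamma_0,\dots,\gamma_{t-1}$, so $A_t$ cannot lie in $\rho_{t-1}$ (which contains $B_{t-1}$) or $\mu_t$ (which contains $B_t$). So $\gamma_t$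 is used. Hence all $\gamma_t$ are used, and this is $P_C$.

**Step 3: the pair is $T_U$; we show the partition is $P_U$.** The triples meeting $\{g,g'\}$, namely $r_3,r_4,c_1,c_2,X_1$, are out. Item $C_L$ forces $\mu_{L-1}=\{A_{L-1},B_{L-1},C_L\}$. Item $A_L$ cannot lie in $\rho_{L-1}$ (because of $B_{L-1}$) and $c_1$ is out, so $w_2=\{A_L,v_8,f\}$ is used; this removes $r_2,c_4$. Item $v_7$ lies in $w_4$ or $X_2$, and $X_2$ is impossible for the reason given in Step 2 ($e'$ could not be covered). So $w_4=\{B_L,v_7,e'\}$ is used, and this removes $c_3,X_2$. Item $v_3$ forces $w_1=\{v_3,C_0,f'\}$, and this removes $r_1$. Item $v_2$ forces $w_3$. Finally, if $\mu_t=\{A_t,B_t,C_{t+1}\}$ is used and $t\ge1$, then $C_t$ cannot lie in $\rho_t$ (because of $B_t$) or $\gamma_t$ (because of $A_t$), so $\mu_{t-1}$ is used. Hence all $\mu_t$ are used, and this is $P_U$. $\square$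

## 11. Tie-breakers that grow linearly along the chain

We need $d_\tau$ to vanish on the triples of $P_\tau$ and to be negative on the triples of the other two partitions. On the chain, the identity $-t+(-2-t)+2(t+1)=0$ does this: give slope $2$ to the row that is ahead in $P_\tau$ and slope $-1$ to the other two. If another row is ahead, the sum drops to $-3$.

| | $A_t$ | $B_t$ | $C_t$ | $v_2$ | $v_3$ | $v_6$ | $v_7$ | $v_8$ |
|---|---|---|---|---|---|---|---|---|
| $d_R$ | $2t$ | $-t$ | $-2-t$ | $L$ | $L$ | $5L+4$ | $2L+1$ | $-2L-1$ |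
| $d_C$ | $-t$ | $2t$ | $-2-t$ | $L+3$ | $3L+5$ | $-L-4$ | $0$ | $0$ |
| $d_U$ | $-t$ | $-2-t$ | $2t$ | $-1$ | $0$ | $1$ | $L+4$ | $0$ |

| | $e$ | $e'$ | $f$ | $f'$ | $g$ | $g'$ |
|---|---|---|---|---|---|---|
| $d_R$ | $-6L-5$ | $-6L-5$ | $0$ | $-L$ | $0$ | $-4L-2$ |
| $d_C$ | $0$ | $-2L-1$ | $-5L-6$ | $-5L-6$ | $-1$ | $L$ |
| $d_U$ | $0$ | $-2$ | $L$ | $0$ | $-2L-5$ | $-2L-5$ |

Every entry has absolute value at most $D:=6L+5$. The values on the triples are as follows.

For $d_R$:

- $r_1$: $0+L-L=0$; $r_2$: $L-L+0=0$; $r_3$: $(-2-L)+(5L+4)-(4L+2)=0$; $r_4$: $(2L+1)-(2L+1)+0=0$; $\rho_t$: $-t+(-2-t)+2(t+1)=0$.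
- $c_1$: $2L+(2L+1)-(4L+2)=-1$; $c_2$: $L+(-2-L)+0=-2$; $c_3$: $L+(5L+4)-(6L+5)=-1$; $c_4$: $0-(2L+1)-(6L+5)=-8L-6$; $\gamma_t$: $2t+(-2-t)-(t+1)=-3$.
- $w_1$: $L-2-L=-2$; $w_2$: $2L-(2L+1)+0=-1$; $w_3$: $L+(5L+4)-(6L+5)=-1$; $w_4$: $-L+(2L+1)-(6L+5)=-5L-4$; $\mu_t$: $2t-t+(-3-t)=-3$.

For $d_C$:

- $c_1$: $-L+0+L=0$; $c_2$: $(L+3)+(-2-L)-1=0$; $c_3$: $(3L+5)-(L+4)-(2L+1)=0$; $c_4$: $0+0+0=0$; $\gamma_t$: $-t+(-2-t)+2(t+1)=0$.
- $r_1$: $0+(L+3)-(5L+6)=-4L-3$; $r_2$: $(3L+5)+2L-(5L+6)=-1$; $r_3$: $(-2-L)-(L+4)+L=-L-6$; $r_4$: $0+0-1=-1$; $\rho_t$: $2t+(-2-t)-(t+1)=-3$.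
- $w_1$: $(3L+5)-2-(5L+6)=-2L-3$; $w_2$: $-L+0-(5L+6)=-6L-6$; $w_3$: $(L+3)-(L+4)+0=-1$; $w_4$: $2L+0-(2L+1)=-1$; $\mu_t$: $-t+2t+(-3-t)=-3$.

For $d_U$:

- $w_1$: $0+0+0=0$; $w_2$: $-L+0+L=0$; $w_3$: $-1+1+0=0$; $w_4$: $(-2-L)+(L+4)-2=0$; $\mu_t$: $-t+(-2-t)+2(t+1)=0$.
- $r_1$: $0-1+0=-1$; $r_2$: $0+(-2-L)+L=-2$; $r_3$: $2L+1-(2L+5)=-4$; $r_4$: $(L+4)+0-(2L+5)=-L-1$; $\rho_t$: $(-2-t)+2t-(t+1)=-3$.
- $c_1$: $-L+(L+4)-(2L+5)=-2L-1$; $c_2$: $-1+2L-(2L+5)=-6$; $c_3$: $0+1-2=-1$; $c_4$: $-2+0+0=-2$; $\gamma_t$: $-t+2t+(-3-t)=-3$.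

In summary:
$$d_\tau=0\ \text{on the triples of }P_\tau,\qquad d_\tau\le-1\ \text{on the triples of the other two partitions.}\tag{5}$$

## 12. Proof of Theorem 2

Let $L\ge28$. Take $L+3$ agents of each type $\tau\in\{R,C,U\}$, so $n=3L+9$ and $m=3L+14=n+5$. Put
$$u_\tau(o)=K\,b(o)-s+d_\tau(o),\qquad s=5D,\quad K=3s=15D .$$

**Step 1: every maximin share is at least $-3s$.** The partition $P_\tau$ has $L+5\le n$ sets, and we fill up with empty bundles, of value $0$. By (5) each triple is worth exactly $-3s$ to type $\tau$. The pair is worth at least $-2s-2D\ge-3s$, since $2D\le5D=s$.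

Suppose, for contradiction, that an allocation $\pi$ gives every agent at least $-3s$.

**Step 2: every bundle has $b$-sum zero.** Since $d_\tau(o)\le D$ and $s=5D$, every nonempty $Z$ satisfies
$$u_\tau(Z)\le K\,b(Z)-4D|Z|.\tag{6}$$
If $b(\pi_i)\le-1$, then $u_i(\pi_i)<-K=-3s$, a contradiction. So all $b(\pi_i)\ge0$, and as they add up to $b(M)=0$, all are $0$.

**Step 3: the nonempty bundles are one pair and $L+4$ triples.** If $|\pi_i|\ge4$, then (6) gives $u_i(\pi_i)\le-16D<-15D=-3s$, a contradiction. By Lemma 3 there are no zero-sum singletons and only three zero-sum pairs. So the nonempty bundles have size $2$ or $3$, and the number $y$ of pairs satisfies $0\le y\le3$ and $3\mid m-2y$. As $m=3L+14\equiv2\pmod3$, this means $y\equiv1\pmod3$, so $y=1$. The other $3L+12$ items form $L+4$ triples.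

**Step 4: there are too few agents to accept the triples.** By Lemma 4 the nonempty bundles form some $P_\tau$. By (5), an agent of another type values each of its $L+4$ triples at less than $-3s$. So these triples go to $L+4$ distinct agents of type $\tau$, but there are only $L+3$. This contradiction proves the first sentence of Theorem 2.

**Step 5: the other residues and all larger $m$.** Delete one or two agents and keep all items. Step 1 still holds, because $L+5\le3L+7$. Steps 2 to 4 still hold, because no type gains agents. So there are instances without MMS allocations for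
$$(n,m)=(3L+9,\,n+5),\qquad(3L+8,\,n+6),\qquad(3L+7,\,n+7).$$
To increase $m$, add items of utility $0$ for everyone. Partitions of the larger set restrict to partitions of $M$ with the same bundle values, and partitions of $M$ extend. So neither the maximin shares nor the existence of an MMS allocation changes. As $L$ runs over all integers $L\ge28$, the three families give all $n\ge93$ with $n\equiv0$, all $n\ge92$ with $n\equiv2$, and all $n\ge91$ with $n\equiv1\pmod3$, for every $m\ge n+5$, $m\ge n+6$ and $m\ge n+7$ respectively. In particular, for every $n\ge91$ there is an instance with $m=n+7$ and no MMS allocation, so $m\le n+7$ is not a guarantee for any such $n$. $\blacksquare$
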